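\title{Weak compactness and fixed points of uniformly Lipschitz affine maps}

\begin{abstract}
Let $C$ be a closed, bounded, convex subset of a Banach space that is not weakly compact, and let $0<\eta<1$. We construct a closed convex set $K\subset C$ and an affine map $f\colon K\to K$ without fixed points all of whose iterates are $(2+\eta)$-Lipschitz; the map $f$ itself distorts distances by factors between $1-\eta$ and $1+\eta$ and moves points by at most $\eta$. Thus weak compactness is characterized, in every Banach space, by the fixed point property for uniformly Lipschitz affine maps. We also show that ``uniformly Lipschitz'' cannot be strengthened to ``uniformly bi-Lipschitz'': in a real hereditarily indecomposable space, every affine self-map of a closed, bounded, convex set with uniformly bi-Lipschitz iterates has a fixed point.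
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a Banach space and $\mathbb{N}=\{1,2,\dots\}$. Scalars are real; a complex space is regarded as a real one, which changes neither the norm, nor convexity, nor the weak topology. We write $\mathcal{B}(X)$ for the family of nonempty, closed, convex, bounded subsets of $X$ and, for $C\in\mathcal{B}(X)$, we write $\mathcal{B}(C)$ for the family of nonempty, closed, convex subsets of $C$. A map $f\colon K\to K$ on a convex set is \emph{affine} if $f(\lambda x+(1-\lambda)y)=\lambda f(x)+(1-\lambda)f(y)$ for $x,y\in K$ and $\lambda\in[0,1]$. A set $K$ has the \emph{fixed point property} for a class of maps if every map $K\to K$ in the class has a fixed point.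

Affine maps are tied to weak compactness by averaging along an orbit.

\begin{lemma}\label{lem:averages}
Let $K\in\mathcal{B}(X)$, let $f\colon K\to K$ be affine, let $x_0\in K$, and put $A_n=\frac1n\sum_{j=0}^{n-1}f^j(x_0)\in K$, where $f^j$ is the $j$-th iterate. Then $\|f(A_n)-A_n\|\to0$. If $f$ is continuous and $K$ is weakly compact, then $f$ has a fixed point.
\end{lemma}

\begin{proof}
Since $f$ is affine, $f(A_n)-A_n=\frac1n(f^n(x_0)-x_0)$, and $K$ is bounded. If $f$ is continuous, then $x\mapsto\|f(x)-x\|$ is continuous and convex, so $K_\varepsilon=\{x\in K:\|f(x)-x\|\le\varepsilon\}$ is closed and convex, hence weakly closed by Mazur's theorem; it is nonempty by the first part. If $K$ is weakly compact, the nested weakly compact sets $K_\varepsilon$, $\varepsilon>0$, have a common point, and this point is fixed.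
\end{proof}

Benavides, Jap\'on-Pineda and Prus proved the converse: $C\in\mathcal{B}(X)$ is weakly compact if and only if every $K\in\mathcal{B}(C)$ has the fixed point property for continuous affine maps. The content of such a statement is the construction of a fixed-point-free map inside a set that is not weakly compact, and the smaller the class of maps, the stronger the statement. The basic examples are as good as one could wish.

\begin{example}\label{ex:shifts}
In $\ell_1$ let $K=\{t:t_i\ge0,\ \sum_i t_i=1\}$ and $f(t)=(0,t_1,t_2,\dots)$. In $c_0$ let $K=\{t:1=t_1\ge t_2\ge\dots\ge0\}$ and $f(t)=(1,t_1,t_2,\dots)$. In both cases $f\colon K\to K$ is an affine isometry. A fixed point would have all coordinates equal to $0$ in the first case and to $1$ in the second, so there is none. Both maps are shifts $x_n\mapsto x_{n+1}$, of the sequences $x_n=e_n$ and $x_n=e_1+\dots+e_n$ respectively.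
\end{example}

Nonexpansive (that is, $1$-Lipschitz) affine maps do not suffice in general: P.-K. Lin \cite{Lin} gave an equivalent norm on $\ell_1$ for which every nonexpansive self-map of a closed bounded convex set has a fixed point, while the unit ball of this nonreflexive space is not weakly compact. Weak compactness is unchanged by an equivalent renorming and nonexpansiveness is not, so one should test with a class that is also unchanged. A map $f\colon K\to K$ is \emph{uniformly Lipschitz} if
\[
\sup_{x\ne y\in K,\ p\in\mathbb{N}}\frac{\|f^p(x)-f^p(y)\|}{\|x-y\|}<\infty .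
\]
This class is invariant under renorming and contains the nonexpansive maps; conversely, each of its members is nonexpansive for the metric $\sup_{p\ge0}\|f^p(x)-f^p(y)\|$, which is equivalent to the norm metric. If $X$ is $c_0$ or the James space $J_p$, it is known that $C\in\mathcal{B}(X)$ is weakly compact if and only if every $K\in\mathcal{B}(C)$ has the fixed point property for uniformly Lipschitz affine maps. The following question is posed by Barroso and Ferreira \cite{BF}.

\begin{quote}
\emph{Let $X$ be a Banach space and let $C\in\mathcal{B}(X)$ fail to be weakly compact. Do there exist $K\in\mathcal{B}(C)$ and an affine, uniformly Lipschitz map $f\colon K\to K$ without fixed points?}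
\end{quote}

The maps of Example~\ref{ex:shifts} use a symmetry of the norm, and a general space need not have any such symmetry; Theorem~\ref{thm:HI} below shows that in some nonreflexive spaces nothing like these isometries exists. One might therefore expect a counterexample. Nevertheless the answer is affirmative for every $X$ and every $C$.

\begin{theorem}\label{thm:main}
Let $X$ be a Banach space, let $C\in\mathcal{B}(X)$ be not weakly compact, and let $0<\eta<1$. There are $K\in\mathcal{B}(C)$ and an affine map $f\colon K\to K$ without fixed points such that for all $x,y\in K$: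
\begin{itemize}
\item[(a)] $\|f^p(x)-f^p(y)\|\le(2+\eta)\|x-y\|$ for all $p\in\mathbb{N}$;
\item[(b)] $(1-\eta)\|x-y\|\le\|f(x)-f(y)\|\le(1+\eta)\|x-y\|$ and $\|f(x)-x\|\le\eta$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:char}
Fix $\eta\in(0,1)$. A set $C\in\mathcal{B}(X)$ is weakly compact if and only if every $K\in\mathcal{B}(C)$ has the fixed point property for affine maps satisfying \textup{(a)} and \textup{(b)}.
\end{corollary}

\begin{proof}
If $C$ is weakly compact, so is every $K\in\mathcal{B}(C)$, and Lemma~\ref{lem:averages} applies. If $C$ is not weakly compact, apply Theorem~\ref{thm:main}.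
\end{proof}

By Lin's renorming, the constant $2+\eta$ in (a) cannot be replaced by $1$ in general; we do not claim that $2$ is optimal. By (b), $f$ itself is bi-Lipschitz with constants arbitrarily close to $1$, and one may ask for a lower bound on all iterates at once. A Banach space is \emph{hereditarily indecomposable} (HI) if none of its closed subspaces is the direct sum of two infinite-dimensional closed subspaces.

\begin{theorem}\label{thm:HI}
Let $X$ be a real HI space, let $K\in\mathcal{B}(X)$, and let $f\colon K\to K$ be affine with constants $0<c\le1\le L$ such that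
\[
c\|x-y\|\le\|f^p(x)-f^p(y)\|\le L\|x-y\|\qquad(x,y\in K,\ p\in\mathbb{N}).
\]
Then $f$ has a fixed point.
\end{theorem}

The Argyros--Haydon space \cite{AH} is HI with dual isomorphic to $\ell_1$; it is therefore not reflexive, and its unit ball is not weakly compact. So ``uniformly Lipschitz'' cannot be upgraded to ``uniformly bi-Lipschitz'' in Theorem~\ref{thm:main}.

Section~\ref{sec:idea} explains the construction on three points, Sections~\ref{sec:approx}--\ref{sec:iterates} prove Theorem~\ref{thm:main}, and Section~\ref{sec:HI} proves Theorem~\ref{thm:HI}.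

\section{Slow shifts and collapses}\label{sec:idea}

Let $(x_n)$ be a linearly independent sequence in $X$ with $\|x_n\|\le M$. The following notation is used through Section~\ref{sec:iterates}: $E=\operatorname{span}\{x_n\}$, $K_0=\operatorname{conv}\{x_n\}$, $a_i(y)$ is the coefficient of $x_i$ in $y\in E$, and
\[
s_n(y)=\sum_{i\le n}a_i(y),\qquad s(y)=\sum_i a_i(y),\qquad E^0=\{y\in E:s(y)=0\}.
\]
A linear map $E\to E$ that sends every $x_n$ into $K_0$ maps $K_0$ into itself. Differences of points of $K_0$ lie in $E^0$, so the Lipschitz constant of such a map on $K_0$ is at most its norm on $E^0$.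

In a general space nothing bounds $\|\sum a_ix_{i+1}\|$ in terms of $\|\sum a_ix_i\|$, so the shift is not available. We slow it down: for numbers $\varepsilon_n\in(0,1)$ let $T\colon E\to E$ be linear with
\begin{equation}\label{eq:T}
Tx_n=(1-\varepsilon_n)x_n+\varepsilon_nx_{n+1},\qquad\text{so that}\qquad Ty-y=\sum_m\varepsilon_m a_m(y)(x_{m+1}-x_m).
\end{equation}
If the functionals $a_m$ are uniformly bounded and $\sum\varepsilon_m$ is small, $T$ is a small perturbation of the identity. This will give (b), but for the iterates it gives only the bound $(1+\eta)^p$.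

To see what $T^p$ looks like, think of a particle that, at each step, jumps from $x_n$ to $x_{n+1}$ with probability $\varepsilon_n$ and otherwise stays. It waits about $1/\varepsilon_n$ steps at $x_n$. Suppose that $1/\varepsilon_1\ll1/\varepsilon_2\ll\cdots$. At a time $p$ with $1/\varepsilon_n\ll p\ll1/\varepsilon_{n+1}$, a particle that started at one of $x_1,\dots,x_n$ has most likely reached $x_{n+1}$ and stopped there, and a particle that started further out has most likely not moved. So $T^p$ should be close to the \emph{collapse} $R_n$, the linear map that sends $x_1,\dots,x_n$ to $x_{n+1}$ and fixes $x_i$ for $i>n$: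
\begin{equation}\label{eq:R}
R_ny=s_n(y)\,x_{n+1}+\sum_{i>n}a_i(y)\,x_i\qquad(n\ge0),\qquad R_0=I .
\end{equation}
At the remaining times $T^p$ should be close to a convex combination of collapses.

\begin{example}\label{ex:three}
Take three points, $\varepsilon_1=a$, $\varepsilon_2=b$ with $0<b<a<1$, and let $Tx_3=x_3$. Put $q_1=1-(1-a)^p$ and $q_2=1-(1-b)^p$, so that $1\ge q_1\ge q_2\ge0$, and let
\[
W=(1-q_1)R_0+(q_1-q_2)R_1+q_2R_2 .
\]
Then $T^px_3=x_3=Wx_3$ and $T^px_2=(1-q_2)x_2+q_2x_3=Wx_2$. In $T^px_1$ the coefficient of $x_1$ is $1-q_1$, and that of $x_2$, summed over the time $k$ of the first jump, is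
\[
c_p=\sum_{k=1}^p(1-a)^{k-1}a(1-b)^{p-k}=\frac{a}{a-b}\,(q_1-q_2)\in[0,1].
\]
On the other hand $Wx_1=(1-q_1)x_1+(q_1-q_2)x_2+q_2x_3$, and $q_1-q_2=c_p-\frac ba c_p$. The coefficients of both vectors add up to $1$, so $T^px_1-Wx_1=\frac ba\,c_p\,(x_2-x_3)$. The error is at most $2Mb/a$ \emph{for every $p$}: it depends only on the ratio of the two speeds.
\end{example}

Two tasks remain: to find in $C$ a sequence whose collapses are uniformly bounded on $E^0$, and to sum the errors over infinitely many points. For the first, note that for $y\in E^0$ we have $s_n(y)=-\sum_{i>n}a_i(y)$, so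
\begin{equation}\label{eq:IminusR}
y-R_ny=\sum_{i\le n}a_i(y)\,x_i+\Big(\sum_{i>n}a_i(y)\Big)x_{n+1}.
\end{equation}
The right side arises from $y$ by replacing each $x_i$ with $i>n$ by $x_{n+1}$. We carry out this replacement in two moves, through a point $x^{**}$ of the bidual that the $x_i$ approach: first replace each $x_i$, $i>n$, by $x^{**}$, then replace $x^{**}$ by $x_{n+1}$. Each move will almost not increase the norm. This bounds $I-R_n$ by almost $1$ and hence $R_n$ by almost $2$, which is the source of the constant in (a).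

\section{Replacing a point of the bidual by a point of $C$}\label{sec:approx}

Let $C\in\mathcal{B}(X)$ be not weakly compact. Regard $X$ as a closed subspace of $X^{**}$; the weak$^*$ topology of $X^{**}$ induces the weak topology on $X$. Let $\overline{C}^{\,*}$ be the weak$^*$ closure of $C$ in $X^{**}$. It is weak$^*$ compact because $C$ is bounded, and $\overline{C}^{\,*}\cap X=C$ because $C$ is weakly closed by Mazur's theorem. If $\overline{C}^{\,*}$ were contained in $X$, then $C=\overline{C}^{\,*}$ would be weakly compact. So we can fix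
\[
x^{**}\in\overline{C}^{\,*}\setminus X,\qquad d=\operatorname{dist}(x^{**},X)>0,\qquad M=\sup_{x\in C}\|x\|,
\]
and $0<d\le\|x^{**}\|\le M$. From here on, the failure of weak compactness enters only through $d>0$. (In the $c_0$ case of Example~\ref{ex:shifts}, one can take $x^{**}=(1,1,\dots)\in\ell_\infty$, with $d=1$.)

The first move above needs only weak$^*$ approximation of $x^{**}$. The second goes against the lower semicontinuity of the norm: a point that is weak$^*$ close to $x^{**}$ may be much farther from a given $w$ than $x^{**}$ is. For instance, $e_1+\dots+e_n+2e_{n+1}\in c_0$ has norm $2$ and tends weak$^*$ to $(1,1,\dots)$, which has norm $1$. Convexity of $C$ is what allows one to avoid such points.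

\begin{lemma}\label{lem:finite}
Let $F\subset X$ and $G\subset X^*$ be finite and let $\sigma,\rho>0$. There is $x\in C$ with $|g(x)-x^{**}(g)|<\sigma$ for $g\in G$ and $\|x-w\|\le(1+\rho)\|x^{**}-w\|$ for $w\in F$.
\end{lemma}

\begin{proof}
Let $C'=\{x\in C:|g(x)-x^{**}(g)|<\sigma\text{ for all }g\in G\}$. This set is convex. It is the intersection of $C$ with a weak$^*$ open neighborhood of $x^{**}$, so $x^{**}$ lies in its weak$^*$ closure; in particular $C'\neq\emptyset$. Let $F=\{w_1,\dots,w_k\}$ and $r_i=\|x^{**}-w_i\|\ge d>0$. Give $Z=X^k$ the norm $\max_i\|z_i\|/r_i$; the dual norm of $\varphi=(\varphi_1,\dots,\varphi_k)\in(X^*)^k$ is $\sum_ir_i\|\varphi_i\|$. If the lemma fails, the convex set $\{(x-w_1,\dots,x-w_k):x\in C'\}$ is disjoint from the open ball of radius $1+\rho$ about $0$ in $Z$. The Hahn--Banach separation theorem gives $\varphi$ with $\sum_ir_i\|\varphi_i\|=1$ and $\sum_i\varphi_i(x-w_i)\ge1+\rho$ for all $x\in C'$. The left side is weak$^*$ continuous in $x$, so the inequality holds at $x^{**}$: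
\[
1+\rho\le\sum_i(x^{**}-w_i)(\varphi_i)\le\sum_ir_i\|\varphi_i\|=1,
\]
a contradiction.
\end{proof}

In \eqref{eq:IminusR} the first sum ranges over a finite-dimensional subspace, not over a finite set. Far from the origin the inequality of Lemma~\ref{lem:finite} is automatic, and on a ball a finite net suffices, because $\|x^{**}-u\|\ge d$ absorbs the error of the net.

\begin{lemma}\label{lem:subspace}
Let $H\subset X$ be a finite-dimensional subspace, let $G\subset X^*$ be finite, $\sigma>0$ and $0<\rho\le1$. There is $x\in C$ with $|g(x)-x^{**}(g)|<\sigma$ for $g\in G$ and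
\[
\|u+tx\|\le(1+\rho)\|u+tx^{**}\|\qquad(u\in H,\ t\in\mathbb{R}).
\]
\end{lemma}

\begin{proof}
For $t=0$ there is nothing to prove, and for $t\ne0$ division by $|t|$ reduces the claim to $\|x-u\|\le(1+\rho)\|x^{**}-u\|$ for $u\in H$. Let $r=M+2M/\rho$ and $\delta=\rho d/6$, let $F$ be a finite $\delta$-net in the ball of radius $r$ of $H$, and take $x$ from Lemma~\ref{lem:finite} for $F$, $G$, $\sigma$ and $\rho/2$. If $\|u\|\ge r$, then $\|x^{**}-u\|\ge r-M=2M/\rho$, so $\|x-u\|\le\|x^{**}-u\|+2M\le(1+\rho)\|x^{**}-u\|$. If $\|u\|\le r$, pick $w\in F$ with $\|u-w\|\le\delta$. Then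
\[
\|x-u\|\le\delta+(1+\tfrac\rho2)\big(\|x^{**}-u\|+\delta\big)\le(1+\rho)\|x^{**}-u\|,
\]
because $\delta(2+\frac\rho2)\le\frac{5}{12}\rho d\le\frac\rho2\|x^{**}-u\|$.
\end{proof}

\section{A sequence with bounded collapses}\label{sec:sequence}

\begin{proposition}\label{prop:seq}
Let $C$, $x^{**}$, $d$ be as in Section~\ref{sec:approx} and let $0<\eta<1$. There is a linearly independent sequence $(x_n)$ in $C$ such that:
\begin{itemize}
\item[(i)] $|a_i(y)|\le\frac8d\|y\|$ for all $y\in E$ and $i\in\mathbb{N}$;
\item[(ii)] $s$ is bounded on $E$, and the continuous extensions of $s$ and $a_i$ to the norm closure $\overline{E}$ satisfy $s(x)=\sum_{i=1}^\infty a_i(x)$ for $x\in\overline{E}$;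
\item[(iii)] $\|R_ny\|\le(2+\frac\eta2)\|y\|$ for all $y\in E^0$ and $n\ge0$.
\end{itemize}
\end{proposition}

\begin{proof}
Fix $\rho$ with $0<\rho\le\min\{\frac12,\frac d8\}$ and $(1+\rho)\beta\le1+\frac\eta2$, where $\beta=(1-\rho)^{-1}(1+8\rho/d)$; this is possible since $\beta\to1$ as $\rho\to0$. Fix $\rho_i>0$ with $\sum_i\rho_i\le\rho$.

\emph{Construction.} We choose $x_1,x_2,\dots\in C$ and finite subsets $G_0\subset G_1\subset\cdots$ of the unit ball of $X^*$ alternately. Let $E_0=\{0\}$ and $E_n=\operatorname{span}(x_1,\dots,x_n)$. Given $E_n$, choose $G_n$, containing $G_{n-1}$ if $n\ge1$, with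
\begin{equation}\label{eq:norming}
\max_{g\in G_n}e(g)\ge(1-\rho)\|e\|\qquad(e\in E_n+\mathbb{R}x^{**}).
\end{equation}
To do so, take a finite $\frac\rho2$-net $(e_l)$ of the unit sphere of this finite-dimensional subspace of $X^{**}$ and put into $G_n$ functionals $g_l$ with $\|g_l\|\le1$ and $e_l(g_l)\ge1-\frac\rho2$. Then choose $x_{n+1}\in C$ by Lemma~\ref{lem:subspace} so that
\begin{equation}\label{eq:choice}
|g(x_{n+1})-x^{**}(g)|<\rho_{n+1}\ \ (g\in G_n),\qquad\|u+tx_{n+1}\|\le(1+\rho)\|u+tx^{**}\|\ \ (u\in E_n,\ t\in\mathbb{R}).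
\end{equation}

\emph{The first move.} Let $(a_i)$ be a finitely supported real sequence, $y=\sum_ia_ix_i$ and $A=\max_i|a_i|$. For $n\ge0$ put
\[
D_ny=\sum_{i\le n}a_ix_i+\Big(\sum_{i>n}a_i\Big)x^{**}\in E_n+\mathbb{R}x^{**},
\]
defined for the moment from the sequence $(a_i)$. If $g\in G_n$ and $i>n$, then $g\in G_{i-1}$, so by \eqref{eq:choice}
\[
|g(y)-(D_ny)(g)|=\Big|\sum_{i>n}a_i\big(g(x_i)-x^{**}(g)\big)\Big|\le A\sum_{i>n}\rho_i\le\rho A .
\]
With \eqref{eq:norming} this gives $(1-\rho)\|D_ny\|\le\|y\|+\rho A$ for all $n\ge0$. To remove $A$ we use $d>0$. Since $D_ny-D_{n-1}y=a_n(x_n-x^{**})$ and $\|x_n-x^{**}\|\ge d$,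
\[
d\,|a_n|\le\|D_ny\|+\|D_{n-1}y\|\le\frac2{1-\rho}\big(\|y\|+\rho A\big)\le4\|y\|+\frac d2A .
\]
Taking the maximum over $n$ and inserting the result in the previous bound, we get
\begin{equation}\label{eq:D}
A\le\frac8d\|y\|,\qquad\|D_ny\|\le\beta\|y\|\quad(n\ge0).
\end{equation}
The first inequality shows that $(x_i)$ is linearly independent and proves (i); thus each $D_n$ is a well-defined linear map $E\to X^{**}$ of norm at most $\beta$.

\emph{Proof of (ii).} Since $D_0y=s(y)x^{**}$ and $x^{**}\ne0$, the functional $s$ is bounded. Extend $a_i$, $s_n$, $s$, $D_n$ to $\overline{E}$ by continuity; the identity $D_nx=\sum_{i\le n}a_i(x)x_i+(s(x)-s_n(x))x^{**}$ persists. Let $x\in\overline{E}$. For $y\in E$ we have $D_ny=y$ for large $n$, hence $\limsup_n\|D_nx-x\|\le(\beta+1)\|x-y\|$, and so $D_nx\to x$. As $D_nx-x$ differs from $(s(x)-s_n(x))x^{**}$ by an element of $X$, we obtain $d\,|s(x)-s_n(x)|\le\|D_nx-x\|\to0$.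

\emph{The second move.} Let $y\in E^0$. By \eqref{eq:IminusR}, $y-R_ny=u+tx_{n+1}$ and $D_ny=u+tx^{**}$ with the same $u=\sum_{i\le n}a_i(y)x_i\in E_n$ and $t=\sum_{i>n}a_i(y)$. By \eqref{eq:choice} and \eqref{eq:D},
\[
\|y-R_ny\|\le(1+\rho)\|D_ny\|\le(1+\rho)\beta\|y\|\le(1+\tfrac\eta2)\|y\|,
\]
which gives (iii).
\end{proof}

\section{The iterates of the slow shift}\label{sec:iterates}

We now extend the computation of Example~\ref{ex:three} to infinitely many points. Closed formulas for the coefficients of $T^px_j$ become unwieldy; waiting times describe them in one line. Let $\tau_1,\tau_2,\dots$ be independent random variables with $P(\tau_i=k)=\varepsilon_i(1-\varepsilon_i)^{k-1}$ for $k\ge1$, so that $\mathbb{E}\,\tau_i=1/\varepsilon_i$. Here $\tau_i$ is the number of steps the particle needs to leave $x_i$, and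
\[
q^{(p)}_{j,m}=P(\tau_j+\dots+\tau_m\le p)\qquad(1\le j\le m,\ p\ge0)
\]
is the probability that a particle starting at $x_j$ has passed $x_m$ at time $p$. The point is that this probability hardly depends on $j$, because the wait at $x_m$ dwarfs the time needed to arrive there.

\begin{lemma}\label{lem:q}
Let $\varepsilon_i\in(0,1)$, let $T$ be given by \eqref{eq:T}, and put $\delta_m=\varepsilon_m\sum_{i<m}\varepsilon_i^{-1}$ and $q_m^{(p)}=1-(1-\varepsilon_m)^p$. For all $p\ge0$ and $j\ge1$:
\begin{itemize}
\item[(i)] $T^px_j=x_j+\sum_{m\ge j}q^{(p)}_{j,m}(x_{m+1}-x_m)$, and $q^{(p)}_{j,m}=0$ for $m\ge j+p$;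
\item[(ii)] $0\le q_m^{(p)}-q^{(p)}_{j,m}\le\delta_m$ for $m\ge j$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\tau_i\ge1$, a sum of more than $p$ of the $\tau_i$ exceeds $p$; this gives the vanishing and the case $p=0$. Let $p\ge1$ and put $q^{(p-1)}_{j+1,j}=1$. The event $\tau_j=1$ has probability $\varepsilon_j$, and conditionally on $\tau_j>1$ the variable $\tau_j-1$ has the law of $\tau_j$. Therefore
\[
q^{(p)}_{j,m}=(1-\varepsilon_j)\,q^{(p-1)}_{j,m}+\varepsilon_j\,q^{(p-1)}_{j+1,m}\qquad(m\ge j).
\]
On the other hand $T^px_j=(1-\varepsilon_j)T^{p-1}x_j+\varepsilon_jT^{p-1}x_{j+1}$, and the inductive formula for $T^{p-1}x_{j+1}$ can be written $x_j+\sum_{m\ge j}q^{(p-1)}_{j+1,m}(x_{m+1}-x_m)$. Comparing, (i) follows by induction on $p$.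

(ii) We have $q_m^{(p)}=P(\tau_m\le p)$. Let $S=\tau_j+\dots+\tau_{m-1}$, which is independent of $\tau_m$. Then $q_m^{(p)}-q^{(p)}_{j,m}=P(p-S<\tau_m\le p)$. Given $S=k$, the interval $(p-k,p]$ contains $k$ integers, and $\tau_m$ takes each value with probability at most $\varepsilon_m$. So the difference is at most $\varepsilon_m\,\mathbb{E}\,S=\varepsilon_m\sum_{i=j}^{m-1}\varepsilon_i^{-1}\le\delta_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $(x_n)$ from Proposition~\ref{prop:seq}. Choose $\kappa\in(0,1)$ with $\frac{16M}d\kappa\le\frac\eta2$ and $2M\kappa\le\eta$. Choose a strictly decreasing sequence $\varepsilon_m\in(0,1)$ with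
\[
\varepsilon_m\le\kappa2^{-m},\qquad m\delta_m\le\kappa2^{-m};
\]
given $\varepsilon_1,\dots,\varepsilon_{m-1}$, every small enough $\varepsilon_m$ works. Let $T$ be given by \eqref{eq:T}.

\emph{One step.} By \eqref{eq:T} and Proposition~\ref{prop:seq}(i),
\begin{equation}\label{eq:onestep}
\|Ty-y\|\le2M\cdot\frac8d\|y\|\sum_m\varepsilon_m\le\frac{16M}d\kappa\|y\|\le\eta\|y\|\qquad(y\in E),
\end{equation}
and for $x=\sum_m\lambda_mx_m\in K_0$ we have $\|Tx-x\|\le2M\sum_m\varepsilon_m\lambda_m\le2M\kappa\le\eta$.

\emph{All steps.} Fix $p\ge1$, drop the superscript $(p)$, and put $q_0=1$. Since $(\varepsilon_m)$ decreases, $1=q_0\ge q_1\ge q_2\ge\dots\ge0$. Let $y=\sum_{j\le N}a_jx_j\in E^0$ with $N\ge2$, put $a_j=0$ for $j>N$, and write $s_m=s_m(y)$, so that $s_m=0$ for $m\ge N$. By Lemma~\ref{lem:q}(i), the coefficient of $x_{m+1}-x_m$ in $T^py-y$ is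
\[
\sum_{j\le m}a_jq_{j,m}=q_ms_m-r_m,\qquad r_m=\sum_{j\le m}a_j(q_m-q_{j,m}),
\]
where $|r_m|\le m\delta_m\max_j|a_j|$ by Lemma~\ref{lem:q}(ii), and $r_m=0$ for $m\ge N+p$. Thus
\[
T^py=\Big[y+\sum_{m=1}^{N-1}q_ms_m(x_{m+1}-x_m)\Big]-\sum_mr_m(x_{m+1}-x_m).
\]
The bracket is where the collapses appear. By \eqref{eq:R}, for $m\ge1$,
\[
R_my-R_{m-1}y=s_mx_{m+1}-s_{m-1}x_m-a_mx_m=s_m(x_{m+1}-x_m),
\]
so the bracket is $q_0R_0y+\sum_{m=1}^{N-1}q_m(R_my-R_{m-1}y)$. Summation by parts gives
\begin{equation}\label{eq:decomp}
T^py=\sum_{m=0}^{N-2}(q_m-q_{m+1})R_my+q_{N-1}R_{N-1}y-\sum_mr_m(x_{m+1}-x_m).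
\end{equation}
The weights $q_m-q_{m+1}$ and $q_{N-1}$ are nonnegative with sum $q_0=1$, so the collapse terms have total norm at most $(2+\frac\eta2)\|y\|$ by Proposition~\ref{prop:seq}(iii). By part (i) of that proposition, the last sum has norm at most $2M\cdot\frac8d\|y\|\sum_mm\delta_m\le\frac{16M}d\kappa\|y\|\le\frac\eta2\|y\|$. Hence
\begin{equation}\label{eq:allsteps}
\|T^py\|\le(2+\eta)\|y\|\qquad(y\in E^0,\ p\ge1).
\end{equation}

\emph{The map.} By \eqref{eq:onestep}, $T$ extends to a bounded operator on $\overline{E}$. Let $K=\overline{K_0}$, which belongs to $\mathcal{B}(C)$ because $C$ is closed and convex. From $TK_0\subset K_0$ we get $TK\subset K$; let $f=T|_K$. For $x,y\in K_0$, (a) is \eqref{eq:allsteps} applied to $x-y\in E^0$, and (b) follows from \eqref{eq:onestep} applied to $x-y$ and from the displacement bound. All these inequalities pass to $K$ by continuity.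

\emph{No fixed point.} By \eqref{eq:T} and continuity, for $x\in\overline{E}$,
\[
a_1(Tx)=(1-\varepsilon_1)a_1(x),\qquad a_k(Tx)=(1-\varepsilon_k)a_k(x)+\varepsilon_{k-1}a_{k-1}(x)\quad(k\ge2).
\]
If $x\in K$ and $f(x)=x$, then $\varepsilon_1a_1(x)=0$ and $\varepsilon_ka_k(x)=\varepsilon_{k-1}a_{k-1}(x)$, so $a_k(x)=0$ for all $k$, and $s(x)=0$ by Proposition~\ref{prop:seq}(ii). But $s=1$ on $K_0$, hence on $K$. This contradiction completes the proof.
\end{proof}

\begin{remark}
The last step is the one that breaks down in a weakly compact set. For $x_n=e_n$ in $\ell_2$ the averages $\frac1n(e_1+\dots+e_n)$ tend to $0$, so $s$ is unbounded, $0\in K$, and $0$ is a fixed point of $T$.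
\end{remark}

\begin{remark}\label{rem:contract}
The map just constructed satisfies $\|f^p(x)-f^p(y)\|\to0$ as $p\to\infty$ for all $x,y\in K$, so its iterates have no common lower Lipschitz bound. Indeed, fix $y\in E^0$ in \eqref{eq:decomp} and let $p\to\infty$. Each $q_{j,m}$ and each $q_m$ tends to $1$, so $q_m-q_{m+1}\to0$ and $r_m\to0$; the $r_m$ are dominated by the summable sequence $m\delta_m\max_j|a_j|$; and $R_{N-1}y=s(y)x_N=0$. So $T^py\to0$ for $y\in E^0$, and (a) extends the conclusion from $K_0$ to $K$.
\end{remark}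

\section{Uniformly bi-Lipschitz maps in HI spaces}\label{sec:HI}

An affine map $f$ has a linear part $T$, and if $f(x_0)=x_0+w$, then $x_0+v\in K$ is fixed exactly when $(I-T)v=w$. So Theorem~\ref{thm:HI} is a statement about the range of $I-T$, that is, about the spectrum of $T$ near $1$. The two-sided bound puts the eigenvalues on the unit circle. The HI property is used twice: to show that all but at most two points of the spectrum are eigenvalues, and to show that eigenvalues cannot accumulate at $1$.

\subsection{Tools from operator theory}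

Let $S\colon Z\to Z'$ be a bounded operator between Banach spaces. It is \emph{bounded below} on a subspace $W$ if $\|Sw\|\ge\delta\|w\|$ for all $w\in W$ and some $\delta>0$. It is \emph{upper semi-Fredholm} (USF) if it is bounded below on some closed finite-codimensional subspace; equivalently, its kernel is finite-dimensional and its range is closed. The \emph{index} of a USF operator is $\dim\ker S-\operatorname{codim}\operatorname{ran}S\in\mathbb{Z}\cup\{-\infty\}$, and $S$ is \emph{Fredholm} if it is USF with finite index. Finally, $S$ is \emph{strictly singular} if it is bounded below on no infinite-dimensional closed subspace. We use the following facts; in (F3)--(F5), $S$ acts on a complex space $Z$ and $\sigma(S)$ is its spectrum.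
\begin{itemize}
\item[(F1)] If $\dim Z=\infty$ and $S$ is not USF, then for every $\varepsilon>0$ there is an infinite-dimensional closed subspace $W\subset Z$ with $\|S|_W\|<\varepsilon$ \cite[Prop.~2.c.4]{LT}.
\item[(F2)] If $S\colon Z\to Z$ is strictly singular and $\nu\ne0$ is a scalar, then $S-\nu$ is Fredholm \cite[Prop.~2.c.10]{LT}.
\item[(F3)] The set of $\mu\in\mathbb{C}$ for which $S-\mu$ is USF is open, and the index of $S-\mu$ is locally constant on it \cite[IV.5.6]{Kato}.
\item[(F4)] If $\dim Z=\infty$, the essential spectrum $\sigma_e(S)=\{\mu:S-\mu\text{ is not Fredholm}\}$ is nonempty and compact: it is the spectrum of the class of $S$ in the algebra of bounded operators modulo compact operators.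
\item[(F5)] If $\mu$ is an isolated point of $\sigma(S)$, then $Z=Z_1\oplus Z_2$ with closed $S$-invariant subspaces (the Riesz subspaces) such that $\sigma(S|_{Z_1})=\{\mu\}$ and $\mu\notin\sigma(S|_{Z_2})$.
\end{itemize}

We also need Gelfand's theorem (1941), whose short proof we include, and the metric form of the HI property.

\begin{lemma}\label{lem:gelfand}
Let $S$ be an operator on a complex Banach space with $\sigma(S)=\{1\}$ and $\Gamma=\sup_{n\in\mathbb{Z}}\|S^n\|<\infty$. Then $S=I$.
\end{lemma}

\begin{proof}
By the holomorphic functional calculus, $S=e^{iQ}$ with $Q=-i\log S$ and $\sigma(Q)=\{0\}$. For $k\in\mathbb{N}$ let $V_k=\sin(kQ)=(S^k-S^{-k})/2i$. Then $\sigma(V_k)=\{0\}$, and the binomial theorem gives $\|V_k^n\|\le\Gamma$ for all $n$. Write $\arcsin w=\sum_nb_nw^n$, where $b_n\ge0$ and $\sum_nb_n=\pi/2$. Since $\arcsin(\sin w)=w$ near $0$, we have $kQ=\sum_nb_nV_k^n$, so $k\|Q\|\le\Gamma\pi/2$ for every $k$. Hence $Q=0$.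
\end{proof}

\begin{lemma}\label{lem:angle}
If $Z,W$ are infinite-dimensional closed subspaces of an HI space, then for every $\varepsilon>0$ there are unit vectors $z\in Z$, $w\in W$ with $\|z-w\|<\varepsilon$.
\end{lemma}

\begin{proof}
Suppose that $\|z-w\|\ge\gamma>0$ for all such unit vectors. Let $z\in Z$, $\|z\|=1$, $w\in W$ and $t=\|z+w\|<1$. Then $w\neq0$ and $|\|w\|-1|\le t$, so $\gamma\le\|z+w/\|w\|\|\le2t$. Hence $\|z+w\|\ge\min\{1,\gamma/2\}\|z\|$ for all $z\in Z$, $w\in W$. So $Z\cap W=\{0\}$, the projection $z+w\mapsto z$ is bounded, and $Z+W$ is a closed subspace that is a direct sum. This contradicts HI.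
\end{proof}

\subsection{The range of $I-T$}

\begin{proposition}\label{prop:range}
Let $Y$ be an infinite-dimensional real HI space and let $T$ be an operator on $Y$ with $c\|y\|\le\|T^py\|\le L\|y\|$ for all $y\in Y$ and $p\in\mathbb{N}$, where $0<c\le1\le L$. Then $Y=\ker(I-T)+\operatorname{ran}(I-T)$.
\end{proposition}

\begin{proof}
Spectral theory needs complex scalars, while the HI hypothesis concerns the real space $Y$; we pass back and forth. Let $Y_{\mathbb{C}}=Y\oplus iY$ with the complex norm $\|z\|=\sup_\phi\|\operatorname{Re}(e^{i\phi}z)\|$. It extends the norm of $Y$ and satisfies $\|\operatorname{Re}z\|\le\|z\|$ and $\|\operatorname{Im}z\|\le\|z\|$. For an operator $S$ on $Y$ let $S_{\mathbb{C}}(x+iy)=Sx+iSy$. Since $\operatorname{Re}(e^{i\phi}S_{\mathbb{C}}z)=S\operatorname{Re}(e^{i\phi}z)$, upper and lower bounds for $S$ on a subspace $Y_1$ pass to $S_{\mathbb{C}}$ on $Y_1+iY_1$. In particular $c\|z\|\le\|T_{\mathbb{C}}^pz\|\le L\|z\|$. If $T_{\mathbb{C}}-\mu$ is not bounded below on $Y_{\mathbb{C}}$, take unit vectors $z_n$ with $(T_{\mathbb{C}}-\mu)z_n\to0$;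 then $(T_{\mathbb{C}}^p-\mu^p)z_n\to0$, so $c\le|\mu|^p\le L$ for all $p$, and $|\mu|=1$. In particular all eigenvalues have modulus $1$.

\emph{Step 1: a real polynomial $h$ with $h(T)$ not USF.} By (F4) pick $\lambda$ in the boundary of $\sigma_e(T_{\mathbb{C}})$; then $\lambda\in\sigma_e(T_{\mathbb{C}})$. If $T_{\mathbb{C}}-\lambda$ were USF, then by (F3) it would have the same finite index as the Fredholm operators $T_{\mathbb{C}}-\mu$ with $\mu\notin\sigma_e(T_{\mathbb{C}})$ near $\lambda$, and would be Fredholm. So $T_{\mathbb{C}}-\lambda$ is not USF; in particular it is not bounded below, and $|\lambda|=1$. Let $h(t)=t-\lambda$ if $\lambda=\pm1$ and $h(t)=(t-\lambda)(t-\bar\lambda)$ otherwise, and let $\Lambda$ be the set of roots of $h$. The coefficients of $h$ are real, so $h(T)$ acts on $Y$ and $h(T)_{\mathbb{C}}=h(T_{\mathbb{C}})=V(T_{\mathbb{C}}-\lambda)$ for a bounded $V$. If $h(T)$ were bounded below on a closed finite-codimensional $Y_1\subset Y$, then $h(T_{\mathbb{C}})$ would be bounded below on $Y_1+iY_1$, and so would $T_{\mathbb{C}}-\lambda$,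 because $\|h(T_{\mathbb{C}})z\|\le\|V\|\,\|(T_{\mathbb{C}}-\lambda)z\|$. So $h(T)$ is not USF.

\emph{Step 2: $h(T)$ and $h(T_{\mathbb{C}})$ are strictly singular.} Suppose that $h(T)$ is bounded below by $\delta>0$ on an infinite-dimensional closed $Z\subset Y$. Given $\varepsilon>0$, take $W\subset Y$ from (F1) with $\|h(T)|_W\|<\varepsilon$, and unit vectors $z\in Z$, $w\in W$ from Lemma~\ref{lem:angle}. Then $\delta\le\|h(T)z\|\le\varepsilon\|h(T)\|+\varepsilon$, which fails for small $\varepsilon$. So $h(T)$ is strictly singular.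

The real-linear maps $S_1z=h(T)\operatorname{Re}z$ and $S_2z=h(T)\operatorname{Im}z$ from $Y_{\mathbb{C}}$ to $Y$ are strictly singular too: if $\|S_1z\|\ge\gamma\|z\|$ on an infinite-dimensional closed real subspace $W$, with $\gamma>0$, then $\operatorname{Re}$ is bounded below on $W$, so $\operatorname{Re}W$ is closed and infinite-dimensional, and $h(T)$ is bounded below by $\gamma$ on it; the same argument works with $\operatorname{Im}$. Now if $h(T_{\mathbb{C}})=S_1+iS_2$ were bounded below by $\delta>0$ on an infinite-dimensional closed $Z\subset Y_{\mathbb{C}}$, then $S_1|_Z$ is not USF, (F1) gives an infinite-dimensional closed real $W\subset Z$ with $\|S_1|_W\|<\delta/2$, and $S_2$ is bounded below by $\delta/2$ on $W$, a contradiction.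

\emph{Step 3: every point of $\sigma(T_{\mathbb{C}})\setminus\Lambda$ is an eigenvalue.} Let $\mu\notin\Lambda$. By (F2), $U=h(T_{\mathbb{C}})-h(\mu)$ is Fredholm. Since $t-\mu$ divides $h(t)-h(\mu)$, we have $U=V'(T_{\mathbb{C}}-\mu)=(T_{\mathbb{C}}-\mu)V'$ for a bounded $V'$. So $\ker(T_{\mathbb{C}}-\mu)\subset\ker U$ is finite-dimensional, and $\operatorname{ran}(T_{\mathbb{C}}-\mu)$ contains the closed finite-codimensional subspace $\operatorname{ran}U$, hence is itself closed and finite-codimensional. Thus $T_{\mathbb{C}}-\mu$ is Fredholm on the connected set $\mathbb{C}\setminus\Lambda$, and it is invertible for large $|\mu|$; by (F3) its index is $0$ throughout. An injective Fredholm operator of index $0$ is invertible, which proves the claim.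

\emph{Step 4: $1$ is not an accumulation point of $\sigma(T_{\mathbb{C}})$.} Suppose that it is. By Step 3 there are eigenvalues $\mu\ne1$ of modulus $1$ arbitrarily close to $1$. If $T_{\mathbb{C}}z=\mu z$, then $T_{\mathbb{C}}\bar z=\bar\mu\bar z$, where $\overline{x+iy}=x-iy$. So there are eigenvalues $\mu_k=e^{i\theta_k}$ with $0<\theta_k\le1$ and $\theta_k$ strictly decreasing to $0$, and after passing to a subsequence
\[
\gamma_k:=\theta_k\Big(1+8\sum_{j<k}\theta_j^{-1}\Big)\le2^{-k-2}.
\]
This is the separation of time scales of Section~\ref{sec:idea} again, now for rotations: in the time that a fast rotation needs to reach a prescribed angle, the slower ones hardly move. A power of $T$ can then imitate an alternating change of signs, and a bounded alternating change of signs splits a subspace in two.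

Let $z_k$ be an eigenvector for $\mu_k$ and $x_k=\operatorname{Re}z_k=\frac12(z_k+\bar z_k)\in Y$. The numbers $\mu_k,\bar\mu_k$ are all distinct, so the vectors $z_k,\bar z_k$ are linearly independent, and so are the $x_k$. Let $y=\sum_{k\le n}c_kx_k$ with real $c_k$. For $|\nu|=1$, $\nu\ne1$, the averages $\frac1N\sum_{j=1}^N\nu^j$ tend to $0$; hence $\frac1N\sum_{j=1}^N\mu_k^{-j}T_{\mathbb{C}}^jy\to\frac12c_kz_k$ and $\frac1N\sum_{j=1}^N\bar\mu_k^{-j}T_{\mathbb{C}}^jy\to\frac12c_k\bar z_k$, which gives
\[
\|\tfrac12c_kz_k\|\le L\|y\|,\qquad\|\tfrac12c_k\bar z_k\|\le L\|y\|.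
\]

Next we find an integer $p\ge0$ with $|\mu_k^p-(-1)^k|\le\gamma_k$ for all $k\le n$, adjusting the slowest rotation first. Let $\alpha_k\in\{0,\pi\}$ with $e^{i\alpha_k}=(-1)^k$. For $k=n,n-1,\dots,1$ choose an integer $p_k$ with
\[
0\le p_k\le8/\theta_k,\qquad(p_n+\dots+p_k)\theta_k\in\alpha_k+[0,\theta_k]+2\pi\mathbb{Z}.
\]
This is possible: if $\phi=(p_n+\dots+p_{k+1})\theta_k$ and $b$ is the point of $\alpha_k+2\pi\mathbb{Z}$ in $[\phi,\phi+2\pi)$, take $p_k=\lceil(b-\phi)/\theta_k\rceil\le2\pi/\theta_k+1\le8/\theta_k$. With $p=\sum_kp_k$, the angle $p\theta_k$ differs from $\alpha_k$ modulo $2\pi$ by at most $\theta_k+\theta_k\sum_{j<k}8/\theta_j=\gamma_k$, as required.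

Since $T^py=\frac12\sum_{k\le n}c_k(\mu_k^pz_k+\bar\mu_k^p\bar z_k)$, and $\|T^py\|\le L\|y\|$ also for $p=0$ because $L\ge1$,
\[
\Big\|\sum_{k\le n}(-1)^kc_kx_k\Big\|\le\|T^py\|+\sum_{k\le n}\gamma_k\big(\|\tfrac12c_kz_k\|+\|\tfrac12c_k\bar z_k\|\big)\le L\|y\|+2L\|y\|\cdot\tfrac14\le2L\|y\|.
\]
So the sign change $J\colon x_k\mapsto(-1)^kx_k$ is bounded on $\operatorname{span}\{x_k\}$, and $\frac12(I+J)$ extends to a bounded projection of $\overline{\operatorname{span}}\{x_k\}$. Its range contains all $x_{2k}$ and its kernel contains all $x_{2k-1}$, so both are infinite-dimensional. This contradicts HI.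

\emph{Step 5: the decomposition.} If $1\notin\sigma(T_{\mathbb{C}})$, then $I-T_{\mathbb{C}}$ is onto. Otherwise $1$ is isolated in $\sigma(T_{\mathbb{C}})$ by Step 4; let $Y_{\mathbb{C}}=Z_1\oplus Z_2$ as in (F5). The restriction $S=T_{\mathbb{C}}|_{Z_1}$ has spectrum $\{1\}$, so it is invertible, with $\|S^p\|\le L$ and $\|S^{-p}\|\le1/c$. By Lemma~\ref{lem:gelfand}, $Z_1\subset\ker(I-T_{\mathbb{C}})$, while $I-T_{\mathbb{C}}$ maps $Z_2$ onto $Z_2$. In both cases every $y\in Y$ can be written $y=u+(I-T_{\mathbb{C}})v$ with $T_{\mathbb{C}}u=u$. Taking real parts, $y=\operatorname{Re}u+(I-T)\operatorname{Re}v$ with $T\operatorname{Re}u=\operatorname{Re}u$.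
\end{proof}

\subsection{The fixed point}

\begin{proof}[Proof of Theorem~\ref{thm:HI}]
Let $Y=\overline{\operatorname{span}}(K-K)$. If $\dim Y<\infty$, then $K$ is a closed bounded subset of a translate of $Y$, hence compact, and Lemma~\ref{lem:averages} applies. So let $\dim Y=\infty$; as a closed subspace of $X$, $Y$ is HI.

\emph{The linear part.} Since $K-K$ is convex and symmetric, $V=\bigcup_{t>0}t(K-K)$ is a linear subspace, dense in $Y$. Define $T(t(x-y))=t(f(x)-f(y))$ for $x,y\in K$, $t>0$. If $t(x-y)=t'(x'-y')$, then $\frac{tx+t'y'}{t+t'}=\frac{t'x'+ty}{t+t'}$, and applying $f$ gives $t(f(x)-f(y))=t'(f(x')-f(y'))$; so $T$ is well defined. It is additive because $t(x-y)+t'(x'-y')=(t+t')(u-v)$ with $u=\frac{tx+t'x'}{t+t'}$, $v=\frac{ty+t'y'}{t+t'}$ and $f$ respects these convex combinations. It commutes with positive scalars by definition and with $-1$ by exchanging $x$ and $y$. As $T^p(t(x-y))=t(f^p(x)-f^p(y))$, the hypothesis gives $c\|v\|\le\|T^pv\|\le L\|v\|$ on $V$, and $T$ extends to an operator on $Y$ with the same bounds.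

\emph{Convergence of the averages.} Let $x_0\in K$ and $w=f(x_0)-x_0\in Y$. By Proposition~\ref{prop:range}, applied twice, $w=w_0+(I-T)z$ and $z=z_0+(I-T)z_1$ with $w_0,z_0\in\ker(I-T)$. Since $f^{k+1}(x_0)-f^k(x_0)=T^kw$,
\[
f^n(x_0)=x_0+\sum_{k<n}T^kw=x_0+nw_0+z-T^nz .
\]
The sequences $f^n(x_0)\in K$ and $T^nz$ are bounded, so $w_0=0$. The averages of Lemma~\ref{lem:averages} are therefore
\[
A_n=x_0+z-\frac1n\sum_{j<n}T^jz=x_0+z-z_0-\frac1n(z_1-T^nz_1)\longrightarrow x_0+z-z_0 .
\]
The limit lies in the closed set $K$. Since $\|f(A_n)-A_n\|\to0$ and $f$ is continuous, it is a fixed point of $f$.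
\end{proof}

Both hypotheses are needed. Without HI, the isometries of Example~\ref{ex:shifts} have no fixed point. The lower bound $c$ placed the eigenvalues on the unit circle and bounded the negative powers in Step 5; without it, Theorem~\ref{thm:main} gives maps without fixed points in every nonreflexive HI space.

\begin{thebibliography}{9}

\bibitem{AH} Argyros and Haydon, Acta Math. 206 (2011).

\bibitem{BF} C. S. Barroso and V. Ferreira, \emph{Weak Compactness and Fixed Point Property for Affine Bi-Lipschitz Maps}, arXiv:1610.05642 (2016).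

\bibitem{Kato} Kato, \emph{Perturbation Theory for Linear Operators}.

\bibitem{Lin} P.-K. Lin, Nonlinear Anal. 68 (2008) 2303--2308.

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces I}.

\end{thebibliography}
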